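\title{A Lindel\"of $P$-space that is not discretely generated}

\begin{abstract}
A space is discretely generated if every point in the closure of a set $A$ lies in the closure of a discrete subset of $A$. We show that it is consistent, relative to ZFC alone, that some regular Lindel\"of $P$-space is not discretely generated. The space is added to a model of CH by a $\sigma$-closed, $\omega_2$-c.c.\ forcing. Its cardinality, weight, character, pseudocharacter and tightness can all be made equal to $\omega_2$, which is the least possible value of each. The existence of such a space is also consistent with arbitrarily large continuum and with MA${}+2^\omega=\omega_2$, and any example gives rise to one that is a topological group. We do not decide whether ZFC alone proves that an example exists.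
\end{abstract}

\section{Introduction}\label{sec:intro}

Regular spaces are assumed to be $T_1$, and all spaces under consideration are regular. A subset of a space is \emph{discrete} if it is discrete in the subspace topology; it need not be closed. A space $Y$ is \emph{discretely generated} if for every $A\subset Y$ and every $y\in\overline A$ there is a discrete set $D\subset A$ with $y\in\overline D$. It is \emph{weakly discretely generated} if for every non-closed $A\subset Y$ there is a discrete $D\subset A$ with $\overline D\setminus A\neq\emptyset$. The first property says that the closure of a set can be computed, point by point, from its discrete subsets; the second says only that discrete subsets detect whether a set is closed.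

The simplest source of discrete sets is convergent sequences. If $a_n\to y$ and $y\ne a_n$ for all $n$, then each $a_n$ has a neighborhood disjoint from some neighborhood of $y$, hence containing only finitely many terms, so $\{a_n:n<\omega\}$ is discrete. Thus first countable spaces are discretely generated.

A \emph{$P$-space} is a space in which every $G_\delta$ set is open. In such a space every countable set is closed and discrete (Lemma~\ref{lem:P}), so sequences are of no use, and one expects $\omega_1$ to take over the role of $\omega$. The argument above does survive this shift. Let $Y$ be a regular $P$-space, and let $y\in\overline A\setminus A$ have a local base of size at most $\omega_1$. By Lemma~\ref{lem:P} there is a decreasing local base $(W_i)_{i<\omega_1}$ at $y$ of clopen sets. Pick $a_i\in A\cap W_i$ and let $D=\{a_i:i<\omega_1\}$. Then $y\in\overline D$. Each $a_i$ lies outside some $W_j$, and $D\setminus W_j$ is relatively open in $D$ and countable, hence discrete; so $D$ is discrete.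

The following results are known.
\begin{itemize}
\item[(K1)] Every monotonically normal space is discretely generated.
\item[(K2)] Every $P$-space of character $\omega_1$ is discretely generated.
\item[(K3)] Every regular $P$-space of countable extent and tightness at most $\omega_1$ is discretely generated.
\item[(K4)] Every Lindel\"of $P$-space of pseudocharacter less than $\aleph_\omega$, or of character at most $\aleph_\omega$, is weakly discretely generated.
\item[(K5)] Consistently, there is a regular $P$-space that is not weakly discretely generated, hence not discretely generated; this example is not Lindel\"of.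
\end{itemize}
They leave open the following question of Spadaro and Szeptycki~\cite{SS}.

\begin{quote}
\textbf{Question.} Is there a regular Lindel\"of $P$-space that is not discretely generated?
\end{quote}

Lindel\"of $P$-spaces resemble compact spaces with ``finite'' replaced by ``countable''; for instance, finite products of them are again Lindel\"of (Lemma~\ref{lem:product}). The Lindel\"of property lets one replace character by tightness in (K2), it gives the weak property under the mild restrictions of (K4), and it fails in the example of (K5). All this suggests a negative answer. On the other hand, the proof of (K3) that we give in Section~\ref{sec:lower} ends with a diagonal argument that merges $\omega_1$ discrete sets into one, and this argument has no counterpart one cardinal higher. It is this second indication that is correct, at least consistently.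

\begin{theorem}\label{thm:main}
Assume CH in $V$ and let $\theta\ge\omega_2$ be a cardinal. There is a $\sigma$-closed, $\omega_2$-c.c.\ forcing $\mathbb P=\mathbb P_\theta$ \textup{(}so it preserves cardinals and CH\textup{)} such that in $V[G]$ there are a regular Lindel\"of $P$-space $X$ with $|X|\le\theta$ and points $x_\nu\in X$ $(\nu<\theta)$, $u_\delta\in X$ $(\delta\le\theta)$ with the following properties.
\begin{itemize}
\item[(a)] Every discrete subset of $\{x_\nu:\nu<\theta\}$ has cardinality at most $\omega_1$.
\item[(b)] If $\delta\le\theta$ and $\operatorname{cf}(\delta)\ge\omega_2$, then $u_\delta\in\overline{\{x_\nu:\nu<\delta\}}$, but $u_\delta\notin\overline B$ for every $B\subset\{x_\nu:\nu<\delta\}$ with $|B|<\operatorname{cf}(\delta)$.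
\end{itemize}
Hence for each such $\delta$, for example $\delta=\omega_2$, the point $u_\delta$ is in the closure of $\{x_\nu:\nu<\delta\}$ but not in the closure of any discrete subset of it, and $X$ is a regular Lindel\"of $P$-space that is not discretely generated.
\end{theorem}

No large cardinals are involved. Taking for $V$ the constructible universe $L$, we see that if ZFC is consistent, then so is ZFC${}+{}$CH together with an affirmative answer to the Question. We do not decide whether ZFC alone proves that such a space exists.

Three supplements describe the example further; Theorem~\ref{thm:main} does not depend on them. The cardinal functions in the first one are recalled in Section~\ref{sec:lower}.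

\begin{theorem}\label{thm:sharp}
\textup{(ZFC)} If $Y$ is a regular Lindel\"of $P$-space that is not discretely generated, then $t(Y),\chi(Y),\psi(Y),w(Y),|Y|\ge\omega_2$. For $\theta=\omega_2$ the space $X$ of Theorem~\ref{thm:main} has $t(X)=\chi(X)=\psi(X)=w(X)=|X|=\omega_2$, so all these bounds are attained simultaneously. By \textup{(K4)}, this $X$ is weakly discretely generated.
\end{theorem}

\begin{theorem}\label{thm:ccc}
The existence of a regular Lindel\"of $P$-space that is not discretely generated is consistent with $2^\omega$ arbitrarily large, and with MA${}+2^\omega=\omega_2$.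
\end{theorem}

\begin{theorem}\label{thm:group}
If there is a regular Lindel\"of $P$-space that is not discretely generated, then there is a Lindel\"of $P$-space with that property which is a Hausdorff topological group.
\end{theorem}

Section~\ref{sec:lower} proves the lower bounds of Theorem~\ref{thm:sharp}, which tell us where to look for an example. Section~\ref{sec:plan} derives the shape of the construction from what is asked of it and shows the main idea on a $3\times5$ matrix. The forcing is studied in Section~\ref{sec:forcing} and the generic space in Section~\ref{sec:space}. Sections~\ref{sec:ccc} and~\ref{sec:group} prove Theorems~\ref{thm:ccc} and~\ref{thm:group}.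

\section{No example below $\omega_2$}\label{sec:lower}

\begin{lemma}\label{lem:P}
Let $Y$ be a regular $P$-space.
\begin{itemize}
\item[(i)] Countable unions and countable intersections of clopen sets are clopen.
\item[(ii)] Every countable subset of $Y$ is closed and discrete.
\item[(iii)] The clopen sets form a base of $Y$.
\end{itemize}
\end{lemma}

\begin{proof}
In a $P$-space countable intersections of open sets are open, so countable unions of closed sets are closed; this gives (i). Points are closed, so every countable set is closed. All subsets of a countable set $D$ are then closed, which means that $D$ is discrete. For (iii), let $y\in U$ with $U$ open. By regularity choose open sets $U_n\ni y$ with $U_0=U$ and $\overline{U_{n+1}}\subset U_n$. Then $\bigcap_nU_n=\bigcap_n\overline{U_n}$ is open, being a $G_\delta$ set, and closed, and it lies between $\{y\}$ and $U$.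
\end{proof}

The \emph{tightness} $t(Y)$ is the least infinite cardinal $\kappa$ such that whenever $y\in\overline A$ there is $B\subset A$ with $|B|\le\kappa$ and $y\in\overline B$. The \emph{character} $\chi(Y)$, \emph{pseudocharacter} $\psi(Y)$ and \emph{weight} $w(Y)$ are the least infinite $\kappa$ such that, respectively, every point has a local base of size at most $\kappa$, every singleton is an intersection of at most $\kappa$ open sets, and $Y$ has a base of size at most $\kappa$. For infinite $Y$,
\begin{equation}\label{eq:ineq}
t(Y)\le\chi(Y)\le w(Y),\qquad \psi(Y)\le\chi(Y),\qquad t(Y)\le|Y|.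
\end{equation}
A space has \emph{countable extent} if its closed discrete subsets are countable. Lindel\"of spaces have countable extent, since a closed discrete subset is itself Lindel\"of.

We include a proof of the known result (K3), because it shows what an example has to avoid.

\begin{proposition}\label{prop:K3}
Let $Y$ be a regular $P$-space of countable extent with $t(Y)\le\omega_1$. Then $Y$ is discretely generated.
\end{proposition}

\begin{proof}
Let $y\in\overline A$. If $y\in A$, take $D=\{y\}$. Otherwise, by tightness we may assume $A=\{a_i:i<\omega_1\}$, with repetitions allowed. Choose clopen sets $U_i$ with $a_i\in U_i\not\ni y$ and put $V_i=U_i\setminus\bigcup_{j<i}U_j$. By Lemma~\ref{lem:P} the sets $V_i$ are clopen; they are pairwise disjoint, they cover $A$, and $\bigcup_{j\le i}V_j=\bigcup_{j\le i}U_j$ is clopen for each $i$. Let $K=Y\setminus\bigcup_{i<\omega_1}V_i$; then $y\in K$. Call $E\subset A$ a \emph{selector} if $|E\cap V_i|\le1$ for all $i$, and let $S$ be the set of points of $K$ that lie in the closure of some selector.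

We claim that $y\in\overline S$. Let $O$ be a clopen neighborhood of $y$. Since $y\in\overline{O\cap A}$ and the closed sets $\bigcup_{j\le i}V_j$ miss $y$, the set $O\cap A$ meets uncountably many $V_i$. So there is an uncountable selector $E\subset O\cap A$. It is discrete, because the $V_i$ are open, and by countable extent it is not closed. Let $s\in\overline E\setminus E$. No $V_i$ contains $s$, since $V_i\setminus E$ is open and misses $E$. Hence $s\in K$, and $s\in O$ because $O$ is closed. So $s\in S\cap O$.

By tightness there are $s_i\in S$ $(i<\omega_1)$ with $y\in\overline{\{s_i:i<\omega_1\}}$. Let $E_i$ be a selector with $s_i\in\overline{E_i}$, and put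
\[
D=\bigcup_{i<\omega_1}\Bigl(E_i\setminus\bigcup_{j\le i}V_j\Bigr)\subset A .
\]
The clopen set $\bigcup_{j\le i}V_j$ misses $s_i\in K$, so removing it from $E_i$ keeps $s_i$ in the closure. Thus $s_i\in\overline D$ for all $i$, and $y\in\overline D$. Finally $D\cap V_j\subset\bigcup_{i<j}(E_i\cap V_j)$ is countable, hence discrete, and it is relatively open in $D$. The sets $V_j$ cover $D$, so $D$ is discrete.
\end{proof}

The bound $\omega_1$ enters twice: the initial unions $\bigcup_{j\le i}U_j$ are countable, hence clopen, and the sets $D\cap V_j$ are countable, hence discrete. With $\omega_2$ in place of $\omega_1$ both would involve $\omega_1$ many objects, about which the $P$-property says nothing.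

\begin{proof}[Proof of the lower bounds in Theorem~\ref{thm:sharp}]
Let $Y$ be a regular Lindel\"of $P$-space that is not discretely generated. By Proposition~\ref{prop:K3}, $t(Y)\ge\omega_2$, and \eqref{eq:ineq} gives $\chi(Y),w(Y),|Y|\ge\omega_2$.

Suppose $\psi(Y)\le\omega_1$ and let $y\in Y$. By Lemma~\ref{lem:P}(iii) there are clopen sets $W_i$ $(i<\omega_1)$ with $\bigcap_iW_i=\{y\}$, and after replacing $W_i$ by the clopen set $\bigcap_{j\le i}W_j$ they are decreasing. Let $V\ni y$ be open. The closed set $Y\setminus V$ is Lindel\"of and is covered by the increasing family of open sets $Y\setminus W_i$. A countable subfamily covers it, and a countable subset of $\omega_1$ is bounded, so $Y\setminus V\subset Y\setminus W_i$ for one $i$, that is, $W_i\subset V$. Thus the $W_i$ form a local base at $y$. As $y$ was arbitrary, $\chi(Y)\le\omega_1$, which contradicts the previous paragraph.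
\end{proof}

So we look for a point $u$ and a set $A=\{x_\nu:\nu<\omega_2\}$ with $u\in\overline A$. The most direct way to keep $u$ out of the closure of all discrete subsets of $A$ is to split the task in two: no subset of size $\omega_1$ accumulates at $u$, and no subset of size $\omega_2$ is discrete. These are (b) and (a) of Theorem~\ref{thm:main}.

\section{Truncations and the shape of the construction}\label{sec:plan}

Fix a cardinal $\theta\ge\omega_2$. For $X\subset2^\theta$, $x\in X$ and a countable $C\subset\theta$ let
\[
[x{\restriction}C]=\{y\in X:y{\restriction}C=x{\restriction}C\}.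
\]

\begin{lemma}\label{lem:box}
For every $X\subset2^\theta$ the sets $[x{\restriction}C]$, with $x\in X$ and $C\subset\theta$ countable, form a base of a topology on $X$, in which $X$ is a regular $P$-space.
\end{lemma}

\begin{proof}
If $z\in[x_n{\restriction}C_n]$ for all $n<\omega$, then $\bigcap_n[x_n{\restriction}C_n]=\bigcap_n[z{\restriction}C_n]=[z{\restriction}\bigcup_nC_n]$. So the family is closed under nonempty countable intersections; it is therefore a base, and $G_\delta$ sets are open. For a fixed $C$ the sets $[x{\restriction}C]$ partition $X$, so they are clopen, and two distinct points are separated by the partition given by a single coordinate. Thus $X$ is Hausdorff with a clopen base, hence regular.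
\end{proof}

We call this the \emph{countable box topology}. The sets $[x{\restriction}C]$ for fixed $x$ form a local base at $x$.

For $C\subset\theta$, $f\in2^C$ and an ordinal $\gamma$, the \emph{truncation} $T_\gamma f\in2^C$ is given by
\[
(T_\gamma f)(\xi)=\begin{cases}f(\xi)&\text{if }\xi<\gamma,\\ 0&\text{if }\xi\ge\gamma.\end{cases}
\]
Directly from the definition,
\begin{equation}\label{eq:T}
T_\gamma T_\delta f=T_{\min(\gamma,\delta)}f,\qquad (T_\gamma f){\restriction}C'=T_\gamma(f{\restriction}C')\quad(C'\subset C),\qquad T_\gamma f=f\quad(\gamma\ge\theta).
\end{equation}
For $\gamma\le\theta$ let $u_\gamma\in2^\theta$ be the truncation at $\gamma$ of the constant function $1$, that is, the characteristic function of $\gamma=\{\xi:\xi<\gamma\}$. These points alone already have half of the required properties.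

\begin{example}\label{ex:ordinals}
Let $U=\{u_\gamma:\gamma\le\theta\}$ with the countable box topology. We have $u_\beta\in[u_\gamma{\restriction}C]$ if and only if $C\cap\beta=C\cap\gamma$. Consequently:
\begin{itemize}
\item for $\alpha<\gamma$ the interval $\{u_\beta:\alpha<\beta\le\gamma\}$ is the basic set $[u_\gamma{\restriction}C]$ with $C=\{\alpha,\gamma\}\cap\theta$;
\item if $\operatorname{cf}(\gamma)>\omega$, every $[u_\gamma{\restriction}C]$ contains such an interval, with $\alpha<\gamma$ any upper bound of $C\cap\gamma$;
\item if $\operatorname{cf}(\gamma)\le\omega$, then $u_\gamma$ is isolated by $C=C_0\cup(\{\gamma\}\cap\theta)$, where $C_0$ is a countable cofinal subset of $\gamma$.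
\end{itemize}
The space $U$ is Lindel\"of. Given an open cover, show by induction on $\gamma$ that countably many members cover $\{u_\beta:\beta\le\gamma\}$. If $\operatorname{cf}(\gamma)\le\omega$, this set is the union of $\{u_\gamma\}$ and countably many shorter initial segments. If $\operatorname{cf}(\gamma)>\omega$, a member containing $u_\gamma$ contains an interval ending at $\gamma$, and what remains lies in a shorter initial segment.

If $\operatorname{cf}(\delta)\ge\omega_2$, then $u_\delta$ is in the closure of $\{u_\beta:\beta<\delta\}$, and not in the closure of any subset of size less than $\operatorname{cf}(\delta)$, since such a subset is bounded below $\delta$. This is the analogue of (b). The analogue of (a) fails, and $U$ is discretely generated: if $u_\gamma\in\overline B\setminus B$, then $\operatorname{cf}(\gamma)>\omega$ and $\{\beta<\gamma:u_\beta\in B\}$ is cofinal in $\gamma$. Enumerate it increasingly as $(\beta_i)$. The points $u_{\beta_{i+1}}$ form a set with $u_\gamma$ in its closure, and this set is discrete because the interval determined by $\beta_i<\beta_{i+1}$ contains only one of its points.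
\end{example}

We want to replace the sequence $(u_\nu)$ by a sequence $(x_\nu)_{\nu<\theta}$ that approaches the points $u_\delta$ in the same slow way but has no large discrete subset. There are three demands.

\emph{Triangularity.} What keeps $u_\delta$ away from bounded subsets in Example~\ref{ex:ordinals} is that $u_\nu$ vanishes above $\nu$. We keep this and require $x_\nu(\xi)=0$ for $\xi>\nu$.

\emph{Countable traces.} If $X\subset2^\theta$ is Lindel\"of and $C$ is countable, then the clopen partition $\{[x{\restriction}C]:x\in X\}$ is countable, so the set of traces $\{x{\restriction}C:x\in X\}$ is countable. A countable approximation $p$ to $X$ will be a $0$--$1$ matrix whose rows are indexed by a countable set $N_p$ of points and whose columns are indexed by a countable set $C_p$ of coordinates. It must also carry a promise, namely a countable set $F_p\subset2^{C_p}$ that will contain the traces on $C_p$ of all points of $X$. To prove that $X$ is Lindel\"of we shall need the converse as well: each member of $F_p$ is the trace of a point that $p$ can name.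

\emph{Amalgamation.} A discrete set of size $\omega_2$ gives $\omega_2$ approximations, each isolating one point by means of its own columns. Under CH two of them, say $p$ isolating $x_\nu$ and $q$ isolating $x_\mu$ with $\nu<\mu$, are copies of each other. We want to merge them so that $x_\mu$ repeats the values of $x_\nu$ on $C_p$, for then $x_\nu$ is not isolated after all. The difficulty is the opposite corner of the matrix: the values of $x_\nu$ on $C_q$ must respect both the promise $F_q$ and triangularity.

\begin{example}\label{ex:matrix}
Let $\rho<\xi_0<\eta_0<\xi_1<\nu<\eta_1<\mu<\theta$. Let $p$ have columns $C_p=\{\rho,\xi_0,\xi_1\}$ and two rows: row $\nu$ is $(0,1,1)$, and row $\theta$, which stands for the constant function $u_\theta$, is $(1,1,1)$. Let $q$ be the same matrix with columns $C_q=\{\rho,\eta_0,\eta_1\}$ and rows $\mu,\theta$.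

The first promise that comes to mind is that every trace is one of the rows. Then $q$ promises $x_\nu(\eta_1)=1$, as both rows of $q$ have last entry $1$, while triangularity requires $x_\nu(\eta_1)=0$. The two approximations cannot be merged.

Now let each approximation allow all truncations of its rows. This gives six vectors,
\[
(0,0,0),\ (0,1,0),\ (0,1,1),\ (1,0,0),\ (1,1,0),\ (1,1,1),
\]
and still excludes $(0,0,1)$ and $(1,0,1)$. Fill each empty corner by copying the twin row and cutting it off where triangularity requires. The new entries are in bold:
\[
\begin{array}{c|ccccc}
&\rho&\xi_0&\eta_0&\xi_1&\eta_1\\ \hline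
\nu&0&1&\mathbf 1&1&\mathbf 0\\
\mu&0&\mathbf 1&1&\mathbf 1&1\\
\theta&1&1&1&1&1
\end{array}
\]
The trace of row $\nu$ on $C_q$ is $(0,1,0)$, a truncation of row $\mu$ of $q$. The trace of row $\mu$ on $C_p$ is $(0,1,1)$, and nothing has been cut, because row $\nu$ of $p$ already vanishes above $\nu<\mu$. So $x_\mu\in[x_\nu{\restriction}C_p]$. The symmetric statement $x_\nu\in[x_\mu{\restriction}C_q]$ is false, but one of the two is enough to contradict discreteness.
\end{example}

Allowing truncations has two consequences to be checked against the second demand. The promise remains countable, because a countable well-ordered set of columns has only countably many initial segments. And the new members of $F_p$ have to be traces of points, so the space must contain all truncations $T_\gamma x_\nu$. These additional points do no harm, since (a) speaks only about subsets of $\{x_\nu:\nu<\theta\}$. Applied to the row $\theta$, truncation produces exactly the points $u_\gamma$.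

\section{The forcing}\label{sec:forcing}

\subsection*{Standard facts}
We write $q\le p$ for ``$q$ extends $p$''. Let $\mathbb P\in V$ be a poset and $G$ a generic filter over $V$. A statement holds in $V[G]$ if and only if some $p\in G$ forces it, and we use the following textbook facts.
\begin{itemize}
\item[(F1)] Any two members of $G$ have a common extension in $G$. If $p\in G$ and $\mathcal D\in V$ is dense below $p$, then $G\cap \mathcal D\ne\emptyset$.
\item[(F2)] If $p$ forces that some element of $V$ has a property $\varphi$, then there are $q\le p$ and $a\in V$ with $q\Vdash\varphi(\check a)$.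
\item[(F3)] If $\mathbb P$ is \emph{$\sigma$-closed}, that is, every decreasing $\omega$-sequence has a lower bound, then every countable set of ordinals in $V[G]$ belongs to $V$ and is countable there. So $\omega_1$ is preserved, no reals are added, and CH is preserved.
\item[(F4)] Let $\kappa$ be regular and uncountable. If $\mathbb P$ is \emph{$\kappa$-c.c.}, that is, every antichain has size less than $\kappa$, then cardinals and cofinalities $\ge\kappa$ are preserved. If $\mathbb P$ is c.c.c.\ ($\omega_1$-c.c.), every countable set of ordinals in $V[G]$ is contained in a countable set from $V$.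
\item[(F5)] ($\Delta$-system lemma.) Let $(S_\alpha)_{\alpha<\omega_2}$ be finite sets or, under CH, countable sets. There are $I\subset\omega_2$ of size $\omega_2$ and a set $R$, the \emph{root}, with $S_\alpha\cap S_\beta=R$ for all distinct $\alpha,\beta\in I$.
\end{itemize}
In (F5) repetitions are allowed: if one set occurs $\omega_2$ times, take it as $R$; otherwise $\omega_2$ distinct sets occur and the usual form of the lemma applies. For countable sets its hypothesis is $\omega_1^\omega=\omega_1$, which is CH. We usually omit the check on names for ground model objects.

\subsection*{Conditions}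

\begin{definition}\label{def:P}
A \emph{condition} is a triple $p=(C_p,N_p,e_p)$, where $C_p\subset\theta$ and $N_p\subset\theta+1$ are countable, $\theta\in N_p$, and $e_p\colon N_p\to2^{C_p}$ satisfies $e_p(\theta)\equiv1$ and
\begin{equation}\label{eq:tri}
e_p(\nu)(\xi)=0\text{ whenever }\xi>\nu,\qquad\text{equivalently}\qquad T_{\nu+1}e_p(\nu)=e_p(\nu).
\end{equation}
Put $F_p=\{T_\gamma e_p(\nu):\nu\in N_p,\ \gamma\text{ an ordinal}\}\subset2^{C_p}$. Let $q\le p$ if
\begin{itemize}
\item[(O1)] $C_q\supset C_p$ and $N_q\supset N_p$;
\item[(O2)] $e_q(\nu){\restriction}C_p=e_p(\nu)$ for all $\nu\in N_p$;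
\item[(O3)] $e_q(\nu){\restriction}C_p\in F_p$ for all $\nu\in N_q$.
\end{itemize}
The set of conditions with this relation is $\mathbb P=\mathbb P_\theta$.
\end{definition}

Clause (O3) is the promise: the rows added later have their traces in $F_p$. By \eqref{eq:T}, $F_p$ is closed under truncations. The truncation $T_\gamma f$ of $f\in 2^{C_p}$ depends only on the initial segment $C_p\cap\gamma$ of $C_p$. A proper initial segment equals $C_p\cap\gamma$ for $\gamma$ the least element of $C_p$ outside it, and $C_p=C_p\cap\theta$. Therefore
\begin{equation}\label{eq:F}
F_p=\{T_\gamma e_p(\nu):\nu\in N_p,\ \gamma\in C_p\cup\{\theta\}\},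
\end{equation}
and $F_p$ is countable. If $q\le p$ and $f=T_\gamma e_q(\nu)\in F_q$, then $f{\restriction}C_p=T_\gamma(e_q(\nu){\restriction}C_p)\in F_p$ by (O3) and closure under truncations. Hence, if $r\le q\le p$ and $\nu\in N_r$, then $e_r(\nu){\restriction}C_p=(e_r(\nu){\restriction}C_q){\restriction}C_p\in F_p$. So (O3) is transitive, as are (O1) and (O2), and $\le$ is a partial order.

\begin{lemma}\label{lem:closed}
$\mathbb P$ is $\sigma$-closed. More precisely, every sequence $p_0\ge p_1\ge\cdots$ has a lower bound $p_\omega$ with $C_{p_\omega}=\bigcup_nC_{p_n}$ and $N_{p_\omega}=\bigcup_nN_{p_n}$.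
\end{lemma}

\begin{proof}
Let $C=\bigcup_nC_{p_n}$, $N=\bigcup_nN_{p_n}$ and $e(\nu)=\bigcup\{e_{p_n}(\nu):n<\omega,\ \nu\in N_{p_n}\}$ for $\nu\in N$. By (O2), $e(\nu)$ is a union of a chain of functions whose domains exhaust $C$, so $e(\nu)\in2^C$. Each entry of $e$ is an entry of some $e_{p_n}$, so \eqref{eq:tri} and $e(\theta)\equiv1$ hold. Given $\nu\in N$ and $n$, choose $m\ge n$ with $\nu\in N_{p_m}$. Then $e(\nu){\restriction}C_{p_n}=e_{p_m}(\nu){\restriction}C_{p_n}$, which lies in $F_{p_n}$ and equals $e_{p_n}(\nu)$ if $\nu\in N_{p_n}$. So $p_\omega=(C,N,e)\le p_n$.
\end{proof}

The next lemma says that one can add columns, add rows, and add a row below $\delta$ that imitates $u_\delta$ on the columns present so far.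

\begin{lemma}\label{lem:dense}
Let $p\in\mathbb P$.
\begin{itemize}
\item[(D1)] If $c\subset\theta$ is countable, there is $q\le p$ with $c\subset C_q$.
\item[(D2)] If $\nu\le\theta$, there is $q\le p$ with $\nu\in N_q$.
\item[(D3)] If $\delta\le\theta$ and $\operatorname{cf}(\delta)>\omega$, there are $q\le p$ and $\nu\in N_q\cap\delta$ with $e_q(\nu){\restriction}C_p=T_\delta e_p(\theta)$.
\end{itemize}
\end{lemma}

\begin{proof}
(D1) Let $C_q=C_p\cup c$ and $N_q=N_p$. Extend $e_p(\nu)$ to $C_q$ by $0$ for $\nu<\theta$, and extend $e_p(\theta)$ by $1$. Only zeros are added to the rows $\nu<\theta$, so \eqref{eq:tri} holds, and (O3) follows from (O2) because there are no new rows.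

(D2) If $\nu\in N_p$, take $q=p$. Otherwise keep the columns and add the row $e_q(\nu)\equiv0$, which is $T_0e_p(\theta)\in F_p$.

(D3) The countable set $(C_p\cup N_p)\cap\delta$ is bounded in $\delta$, so there is $\nu<\delta$ above all its elements. Keep the columns and add the row $e_q(\nu)=T_\delta e_p(\theta)\in F_p$. This function vanishes outside $C_p\cap\delta\subset\nu$, so \eqref{eq:tri} holds.
\end{proof}

\subsection*{Amalgamation}
Let $S_p=C_p\cup N_p$. Conditions $p,q$ are \emph{isomorphic via $h$} if $h\colon S_p\to S_q$ is an order isomorphism that is the identity on $S_p\cap S_q$, maps $C_p$ onto $C_q$ and $N_p$ onto $N_q$, and satisfies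
\begin{equation}\label{eq:iso}
e_q(h(\nu))(h(\xi))=e_p(\nu)(\xi)\qquad(\nu\in N_p,\ \xi\in C_p).
\end{equation}
Then $h(\theta)=\theta$, and $q,p$ are isomorphic via $h^{-1}$. Nothing is assumed about how $S_p$ and $S_q$ interleave. The following lemma carries out the recipe of Example~\ref{ex:matrix} in general.

\begin{lemma}\label{lem:amalg}
If $p,q$ are isomorphic via $h$, they have a common extension $r$ with $C_r=C_p\cup C_q$ and $N_r=N_p\cup N_q$ such that
\[
e_r(h(\nu)){\restriction}C_p=e_r(\nu){\restriction}C_p\qquad\text{whenever }\nu\in N_p\text{ and }\nu<h(\nu).
\]
\end{lemma}

\begin{proof}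
Define
\begin{align}
e_r(\nu)&=e_p(\nu)\cup T_{\nu+1}e_q(h(\nu))&&(\nu\in N_p),\label{eq:r1}\\
e_r(\mu)&=e_q(\mu)\cup T_{\mu+1}e_p(h^{-1}(\mu))&&(\mu\in N_q).\label{eq:r2}
\end{align}
Exchanging $p,q$ and $h,h^{-1}$ exchanges the two lines, so each check below covers its mirror image.

\emph{Line \eqref{eq:r1} defines a function on $C_p\cup C_q$.} The two parts have domains $C_p$ and $C_q$. Let $\xi\in C_p\cap C_q$. Then $h(\xi)=\xi$, so $e_q(h(\nu))(\xi)=e_p(\nu)(\xi)$ by \eqref{eq:iso}. If $\xi\le\nu$, the truncation does not change this value. If $\xi>\nu$, the truncated function is $0$ at $\xi$, and $e_p(\nu)(\xi)=0$ by \eqref{eq:tri}.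

\emph{The two lines agree on $N_p\cap N_q$.} For such $\nu$ we have $h(\nu)=\nu$, and by \eqref{eq:tri} the truncations at $\nu+1$ change nothing, so both lines give $e_p(\nu)\cup e_q(\nu)$.

\emph{$r$ is a condition.} In \eqref{eq:r1} both parts vanish above $\nu$, the first by \eqref{eq:tri} and the second by truncation. Also $e_r(\theta)=e_p(\theta)\cup e_q(\theta)\equiv1$.

\emph{$r\le p$.} For $\nu\in N_p$, line \eqref{eq:r1} gives $e_r(\nu){\restriction}C_p=e_p(\nu)\in F_p$. For $\mu\in N_q$, line \eqref{eq:r2} gives $e_r(\mu){\restriction}C_p=T_{\mu+1}e_p(h^{-1}(\mu))\in F_p$.

\emph{The displayed property.} Let $\nu\in N_p$ and $\nu<\mu=h(\nu)$. Then $\mu\in N_q$, and by \eqref{eq:r2}, \eqref{eq:tri} and \eqref{eq:T},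
\[
e_r(\mu){\restriction}C_p=T_{\mu+1}e_p(\nu)=T_{\mu+1}T_{\nu+1}e_p(\nu)=T_{\nu+1}e_p(\nu)=e_p(\nu)=e_r(\nu){\restriction}C_p.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:twins}
Assume CH. Given $p_\alpha\in\mathbb P$ and $\nu_\alpha\in N_{p_\alpha}$ for $\alpha<\omega_2$, there are $\alpha\ne\beta$ such that $p_\alpha,p_\beta$ are isomorphic via some $h$ with $h(\nu_\alpha)=\nu_\beta$.
\end{lemma}

\begin{proof}
By (F5) there are $I\subset\omega_2$ of size $\omega_2$ and $R$ with $S_{p_\alpha}\cap S_{p_\beta}=R$ for distinct $\alpha,\beta\in I$. Let $\pi_\alpha\colon\tau_\alpha\to S_{p_\alpha}$ be the increasing enumeration, where $\tau_\alpha<\omega_1$. Assign to $\alpha\in I$ the tuple consisting of $\tau_\alpha$, the subsets $\pi_\alpha^{-1}[R]$, $\pi_\alpha^{-1}[C_{p_\alpha}]$, $\pi_\alpha^{-1}[N_{p_\alpha}]$ of $\tau_\alpha$, the element $\pi_\alpha^{-1}(\nu_\alpha)$, and the set of pairs $(i,j)\in\tau_\alpha\times\tau_\alpha$ such that $\pi_\alpha(i)\in N_{p_\alpha}$, $\pi_\alpha(j)\in C_{p_\alpha}$ and $e_{p_\alpha}(\pi_\alpha(i))(\pi_\alpha(j))=1$. For each countable ordinal $\tau$ there are at most $2^\omega$ such tuples, so there are at most $\omega_1\cdot2^\omega=\omega_1$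 in all. Two distinct $\alpha,\beta\in I$ receive the same tuple. The map $h=\pi_\beta\circ\pi_\alpha^{-1}$ is an order isomorphism that carries columns to columns, rows to rows and $\nu_\alpha$ to $\nu_\beta$, and it satisfies \eqref{eq:iso}. It maps $R$ onto $R$, and the only order automorphism of a well-ordered set is the identity.
\end{proof}

\begin{proposition}\label{prop:cc}
Assume CH. Then $\mathbb P$ is $\sigma$-closed and $\omega_2$-c.c., it preserves all cardinals and CH, and if $\operatorname{cf}(\delta)\ge\omega_2$ in $V$ or in $V[G]$, then $\operatorname{cf}(\delta)$ is the same in both.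
\end{proposition}

\begin{proof}
Among $\omega_2$ conditions, Lemma~\ref{lem:twins} with $\nu_\alpha=\theta$ finds two isomorphic ones, and they are compatible by Lemma~\ref{lem:amalg}. The preservation statements follow from Lemma~\ref{lem:closed}, (F3) and (F4); note that a cofinality $\ge\omega_2$ in $V[G]$ is $\ge\omega_2$ in $V$, since cofinalities can only decrease in an extension.
\end{proof}

\begin{remark}
In the proof of Theorem~\ref{thm:main}, CH is used only in Lemma~\ref{lem:twins} and as the statement to be preserved. It cannot be dropped from Proposition~\ref{prop:cc}: the conditions with $C_p=\omega$, $N_p=\{\omega,\theta\}$ and $e_p(\omega)\in2^\omega$ arbitrary are pairwise incompatible by (O2), so $\mathbb P$ has an antichain of size $2^\omega$.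
\end{remark}

\section{The generic space}\label{sec:space}

Assume CH in $V$ and let $G$ be $\mathbb P$-generic over $V$. In $V[G]$ put
\[
x_\nu=\bigcup\{e_p(\nu):p\in G,\ \nu\in N_p\}\qquad(\nu\le\theta).
\]
By (F1) and (O2) the functions in this union are compatible, and by (D1) and (D2) every $\xi<\theta$ is in the domain of one of them. So $x_\nu\in2^\theta$, and
\begin{equation}\label{eq:x}
x_\nu{\restriction}C_p=e_p(\nu)\quad(p\in G,\ \nu\in N_p),\qquad x_\theta\equiv1,\qquad x_\nu(\xi)=0\quad(\xi>\nu).
\end{equation}
Let
\[
X=\{T_\gamma x_\nu:\nu,\gamma\le\theta\}
\]
with the countable box topology, as computed in $V[G]$. By (F3) the countable sets $C\subset\theta$ that index the base are the same in $V$ and $V[G]$. The space $X$ contains the points $x_\nu=T_\theta x_\nu$ and $u_\delta=T_\delta x_\theta$, it has size at most $\theta$, and it is a regular $P$-space by Lemma~\ref{lem:box}.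

First we check that the promises are kept.

\begin{lemma}\label{lem:promise}
If $p\in G$ and $x\in X$, then $x{\restriction}C_p\in F_p$.
\end{lemma}

\begin{proof}
Let $x=T_\gamma x_\nu$. By (D2) and (F1) there is $q\in G$ with $q\le p$ and $\nu\in N_q$. By \eqref{eq:x} and (O3), $x_\nu{\restriction}C_p=e_q(\nu){\restriction}C_p\in F_p$, and $F_p$ is closed under truncations.
\end{proof}

Countability of traces does not by itself give a countable subcover. What we need is a condition $p\in G$ that has caught up with the cover: for each of the countably many points $T_\gamma x_\nu$ that realize the members of $F_p$ according to \eqref{eq:F}, the columns of $p$ already determine a neighborhood small enough for the cover. Making one neighborhood small enough adds columns and rows, hence new members of $F_p$, so the process has to be run for $\omega$ steps and closed off by Lemma~\ref{lem:closed}.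

\begin{lemma}\label{lem:lind}
$X$ is Lindel\"of in $V[G]$.
\end{lemma}

\begin{proof}
Let $p_0$ be any condition that forces $\dot{\mathcal U}$ to be an open cover of $\dot X$. We find $p_\omega\le p_0$ that forces $\dot{\mathcal U}$ to have a countable subcover. The lemma follows by (F1): below a member of $G$ forcing that $\dot{\mathcal U}$ is an open cover, the conditions forcing a countable subcover are then dense.

Work in $V$. Fix a bijection $n\mapsto(m_n,k_n)$ from $\omega$ onto $\omega\times\omega$ with $m_n\le n$. We choose $p_0\ge p_1\ge\cdots$, and as soon as $p_m$ is chosen we list the nonempty countable set $N_{p_m}\times(C_{p_m}\cup\{\theta\})$ in a sequence of type $\omega$, with repetitions allowed. At step $n$ let $(\nu_n,\gamma_n)$ be the $k_n$-th pair in the list for $p_{m_n}$. The condition $p_n$ forces that $T_{\gamma_n}\dot x_{\nu_n}$ lies in a member of $\dot{\mathcal U}$, hence that for some countable $c\subset\theta$ the set $[T_{\gamma_n}\dot x_{\nu_n}{\restriction}c]$ is contained in a member of $\dot{\mathcal U}$. By (F3) such a $c$ is in $V$, so by (F2) and (D1) there are $p_{n+1}\le p_n$ and a countable $c_n\subset C_{p_{n+1}}$ with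
\[
p_{n+1}\Vdash[T_{\gamma_n}\dot x_{\nu_n}{\restriction}c_n]\text{ is contained in some member of }\dot{\mathcal U}.
\]
Let $p_\omega$ be the lower bound from Lemma~\ref{lem:closed}. Every pair in $N_{p_\omega}\times(C_{p_\omega}\cup\{\theta\})$ lies in the list for some $p_m$, so it equals $(\nu_n,\gamma_n)$ for some $n$.

Now let $G$ be any generic filter containing $p_\omega$, and let $x\in X$. By Lemma~\ref{lem:promise}, \eqref{eq:F} and \eqref{eq:x} there is $n$ with
\[
x{\restriction}C_{p_\omega}=T_{\gamma_n}e_{p_\omega}(\nu_n)=(T_{\gamma_n}x_{\nu_n}){\restriction}C_{p_\omega}.
\]
Since $c_n\subset C_{p_\omega}$, we get $x\in[T_{\gamma_n}x_{\nu_n}{\restriction}c_n]$. So these countably many basic sets cover $X$, and each is contained in a member of $\mathcal U$.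
\end{proof}

\begin{lemma}\label{lem:a}
In $V[G]$, every discrete subset of $\{x_\nu:\nu<\theta\}$ has size at most $\omega_1$.
\end{lemma}

\begin{proof}
Otherwise some $p_*$ forces that $\dot D\subset\{\dot x_\nu:\nu<\theta\}$ is discrete and that $\dot s\colon\omega_2\to\theta$ is a function such that the points $\dot x_{\dot s(\alpha)}$, $\alpha<\omega_2$, are distinct elements of $\dot D$. Work in $V$. For $\alpha<\omega_2$, use (F2) and (F3) to decide $\dot s(\alpha)$ and a countable set of coordinates isolating $\dot x_{\dot s(\alpha)}$ in $\dot D$, and then use (D1) and (D2). This gives $p_\alpha\le p_*$, $\nu_\alpha\in N_{p_\alpha}\cap\theta$ and $c_\alpha\subset C_{p_\alpha}$ with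
\[
p_\alpha\Vdash\dot s(\alpha)=\nu_\alpha\ \text{ and }\ [\dot x_{\nu_\alpha}{\restriction}c_\alpha]\cap\dot D=\{\dot x_{\nu_\alpha}\}.
\]
Take $\alpha\ne\beta$ and $h$ as in Lemma~\ref{lem:twins}. The conditions $p_\alpha,p_\beta$ are compatible, and a common extension forces $\dot x_{\nu_\alpha}\ne\dot x_{\nu_\beta}$, so $\nu_\alpha\ne\nu_\beta$. After exchanging $\alpha$ with $\beta$ and $h$ with $h^{-1}$ if necessary, $\nu_\alpha<\nu_\beta=h(\nu_\alpha)$. Let $r\le p_\alpha,p_\beta$ be given by Lemma~\ref{lem:amalg}. Then $e_r(\nu_\beta)$ and $e_r(\nu_\alpha)$ agree on $C_{p_\alpha}\supset c_\alpha$, so by \eqref{eq:x} $r$ forces $\dot x_{\nu_\beta}\in[\dot x_{\nu_\alpha}{\restriction}c_\alpha]$. But $r$ also forces that $\dot x_{\nu_\beta}$ is an element of $\dot D$ different from $\dot x_{\nu_\alpha}$, and $r\le p_\alpha$. This is a contradiction.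
\end{proof}

\begin{lemma}\label{lem:b}
In $V[G]$, let $\delta\le\theta$ and $\operatorname{cf}(\delta)\ge\omega_2$. Then $u_\delta\in\overline{\{x_\nu:\nu<\delta\}}$, and $u_\delta\notin\overline B$ whenever $B\subset\{x_\nu:\nu<\delta\}$ and $|B|<\operatorname{cf}(\delta)$.
\end{lemma}

\begin{proof}
Let $C\subset\theta$ be countable; then $C\in V$, and by (D1) there is $p\in G$ with $C\subset C_p$. Let $\mathcal D$ be the set of $q\le p$ for which there is $\nu\in N_q\cap\delta$ with $e_q(\nu){\restriction}C_p=T_\delta e_p(\theta)$. It is dense below $p$: given $p'\le p$, (D3) yields $q\le p'$ and $\nu\in N_q\cap\delta$ with $e_q(\nu){\restriction}C_{p'}=T_\delta e_{p'}(\theta)$, and we restrict this equation to $C_p$. Take $q\in G\cap\mathcal D$ with witness $\nu<\delta$. By \eqref{eq:x}, $x_\nu{\restriction}C_p=e_q(\nu){\restriction}C_p=T_\delta e_p(\theta)=u_\delta{\restriction}C_p$, so $x_\nu\in[u_\delta{\restriction}C]$.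

If $B$ is as in the statement, choose for each point of $B$ an index below $\delta$; these indices are bounded, so $B\subset\{x_\nu:\nu<\eta\}$ for some $\eta<\delta$. By \eqref{eq:x}, $x_\nu(\eta)=0$ for $\nu<\eta$, while $u_\delta(\eta)=1$. So the neighborhood $[u_\delta{\restriction}\{\eta\}]$ misses $B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The properties of $\mathbb P$ are in Proposition~\ref{prop:cc}. The space $X$ is a regular $P$-space of size at most $\theta$, it is Lindel\"of by Lemma~\ref{lem:lind}, and (a) and (b) are Lemmas~\ref{lem:a} and~\ref{lem:b}. If $\operatorname{cf}(\delta)\ge\omega_2$ and $D\subset\{x_\nu:\nu<\delta\}$ is discrete, then $|D|\le\omega_1<\operatorname{cf}(\delta)$ by (a), so $u_\delta\notin\overline D$ by (b).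
\end{proof}

The proof of Lemma~\ref{lem:b} uses only that $\operatorname{cf}(\delta)$ is uncountable; the stronger hypothesis is needed for the inequality $\omega_1<\operatorname{cf}(\delta)$ in the last step. Note also that $X$ contains the space $U$ of Example~\ref{ex:ordinals}, so $u_\delta$ is in the closure of a discrete subset of $X$. It is the particular set $\{x_\nu:\nu<\delta\}$ that offers none.

\begin{proof}[End of the proof of Theorem~\ref{thm:sharp}]
Let $\theta=\omega_2$ and work in $V[G]$. Then $|X|\le\omega_2$. Each countable subset of $\omega_2$ is contained in some $\alpha<\omega_2$, and by CH each such $\alpha$ has at most $\omega_1^\omega=\omega_1$ countable subsets, so $\omega_2$ has $\omega_2$ countable subsets. Hence the base $\{[x{\restriction}C]\}$ has size at most $\omega_2$, and $w(X)\le\omega_2$. By \eqref{eq:ineq} all five cardinal functions are at most $\omega_2$ at $X$, and by Section~\ref{sec:lower} they are at least $\omega_2$. Finally $\psi(X)=\omega_2<\aleph_\omega$, so (K4) applies.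
\end{proof}

\section{Preservation under c.c.c.\ forcing}\label{sec:ccc}

To enlarge the continuum we force over the model of Theorem~\ref{thm:main} and show that the old space still works. The countable chain condition takes care of the $P$-property and of the Lindel\"of property. For (a) we want to turn a name for a large discrete set into a large discrete set in the ground model, and for this we need many pairwise compatible conditions. Call a poset \emph{$\omega_2$-Knaster} if for every sequence $(q_\alpha)_{\alpha<\omega_2}$ of conditions there is $I\subset\omega_2$ of size $\omega_2$ such that the $q_\alpha$, $\alpha\in I$, are pairwise compatible.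

\begin{proposition}\label{prop:pres}
Let $W=V[G]$ and $X$ be as in Theorem~\ref{thm:main} with $\theta=\omega_2$. Let $\mathbb Q\in W$ be c.c.c.\ and $\omega_2$-Knaster, and let $H$ be $\mathbb Q$-generic over $W$. In $W[H]$, the set $X$ with the topology generated by its base from $W$ is a regular Lindel\"of $P$-space that is not discretely generated.
\end{proposition}

\begin{proof}
By (F4), cardinals and cofinalities are preserved, and every countable $C\subset\theta$ in $W[H]$ is contained in a countable $C'\in W$. Since $[x{\restriction}C']\subset[x{\restriction}C]$, the old base generates the countable box topology of $W[H]$ on $X$. So $X$ is a regular $P$-space by Lemma~\ref{lem:box}, and the sets $[x{\restriction}c]$ with countable $c\in W$ form a local base at $x$.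

\emph{Lindel\"of.} Let $q_0\in H$ force that $\dot{\mathcal U}$ is an open cover of $X$. Work in $W$ and fix $x\in X$. By (F2) the conditions $q\le q_0$ for which there is a countable $c\in W$ such that $q$ forces $[x{\restriction}c]$ to be contained in a member of $\dot{\mathcal U}$ are dense below $q_0$. Take a maximal antichain of such conditions. It is countable, so the union $d_x$ of the corresponding sets $c$ is countable, and $q_0$ forces that $[x{\restriction}d_x]$ is contained in a member of $\dot{\mathcal U}$. The family $\{[x{\restriction}d_x]:x\in X\}$ is an open cover of $X$ in $W$, so countably many of its members cover $X$. In $W[H]$ each of them is contained in a member of $\mathcal U$.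

\emph{Property \textup{(a)} persists.} Suppose $q_*$ forces that $\dot D\subset\{x_\nu:\nu<\theta\}$ is discrete and that $\dot s\colon\omega_2\to\theta$ is such that the points $x_{\dot s(\alpha)}$ are distinct elements of $\dot D$. In $W$ choose $q_\alpha\le q_*$, $\nu_\alpha<\theta$ and countable $c_\alpha\in W$ such that $q_\alpha$ forces $\dot s(\alpha)=\nu_\alpha$ and $[x_{\nu_\alpha}{\restriction}c_\alpha]\cap\dot D=\{x_{\nu_\alpha}\}$. Let $I$ be given by the $\omega_2$-Knaster property. For distinct $\alpha,\beta\in I$, a common extension of $q_\alpha$ and $q_\beta$ forces $x_{\nu_\alpha}\ne x_{\nu_\beta}$ and $x_{\nu_\beta}\notin[x_{\nu_\alpha}{\restriction}c_\alpha]$. These statements compare values of functions that lie in $W$, so they hold in $W$. Thus $\{x_{\nu_\alpha}:\alpha\in I\}$ is in $W$ a discrete set of size $\omega_2$, which contradicts (a) in $W$.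

\emph{Property \textup{(b)} persists for $\delta=\omega_2$.} Every member of the old local base at $u_\delta$ still meets $\{x_\nu:\nu<\delta\}$. The second half of the proof of Lemma~\ref{lem:b} used only the values $x_\nu(\eta)=0$ for $\nu<\eta$ and $u_\delta(\eta)=1$ for $\eta<\delta$, together with the regularity of $\omega_2$, which is preserved.

As in the proof of Theorem~\ref{thm:main}, (a) and (b) show that $X$ is not discretely generated.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ccc}]
\emph{Large continuum.} For a cardinal $\lambda$ of $W$ let $\mathbb Q=\mathrm{Fn}(\lambda,2)$ be the poset of finite partial functions from $\lambda$ to $2$, ordered by reverse inclusion. It is c.c.c.\ and, for infinite $\lambda$, forces $2^\omega\ge\lambda$. Given $(q_\alpha)_{\alpha<\omega_2}$, use (F5) to make the domains a $\Delta$-system with root $R$, and keep $\omega_2$ indices for which $q_\alpha{\restriction}R$ is one fixed function out of the finitely many possible. The union of two of the remaining conditions is a condition. So $\mathbb Q$ is $\omega_2$-Knaster and Proposition~\ref{prop:pres} applies.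

\emph{Martin's Axiom.} Recall that MA asserts that for every c.c.c.\ poset and every family of fewer than $2^\omega$ dense sets there is a filter meeting all of them. Let $V\models{}$GCH. A condition of $\mathbb P_{\omega_2}$ is a countable object over $\omega_2+1$, so $|\mathbb P_{\omega_2}|\le\omega_2^\omega=\omega_2$. Every subset of $\omega_1$ in $W$ has a name determined by an $\omega_1$-sequence of antichains, each of size at most $\omega_1$, and there are at most $(\omega_2^{\omega_1})^{\omega_1}=\omega_2$ such sequences. Hence $W\models{}$CH${}+2^{\omega_1}=\omega_2$.

Under this hypothesis the standard Solovay--Tennenbaum construction in $W$ yields a finite-support iteration $(\mathbb Q_\gamma,\dot{\mathbb R}_\gamma)_{\gamma<\omega_2}$ with limit $\mathbb Q=\mathbb Q_{\omega_2}$, such that $\mathbb Q_\gamma$ forces $\dot{\mathbb R}_\gamma$ to be a c.c.c.\ poset with underlying set contained in $\omega_1$ and largest element $0$, and $\mathbb Q$ is c.c.c.\ and forces MA${}+2^\omega=\omega_2$. We use the following description of the iteration. A condition in $\mathbb Q_\delta$ is a function $q$ on $\delta$ such that $q(\gamma)$ is a $\mathbb Q_\gamma$-name, taken from a fixed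 set of names that includes all $\check\xi$ with $\xi<\omega_1$, with $q{\restriction}\gamma\Vdash q(\gamma)\in\dot{\mathbb R}_\gamma$ for each $\gamma<\delta$, and such that the support $\operatorname{supp}(q)=\{\gamma:q(\gamma)\ne\check0\}$ is finite. The order is $q'\le q$ if $q'{\restriction}\gamma\Vdash q'(\gamma)\le q(\gamma)$ for all $\gamma<\delta$. By Proposition~\ref{prop:pres} it remains to show that $\mathbb Q$ is $\omega_2$-Knaster. The idea is that a $\Delta$-system argument reduces compatibility to an initial part $\mathbb Q_\delta$ with $\delta<\omega_2$, which has a dense subset of size $\omega_1$.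

Call $q\in\mathbb Q_\delta$ \emph{determined} if every $q(\gamma)$ has the form $\check\xi$ with $\xi<\omega_1$. A determined condition is coded by a finite partial function from $\delta$ to $\omega_1$, so for $\delta<\omega_2$ there are at most $\omega_1$ of them in $\mathbb Q_\delta$. We show by induction on $\delta\le\omega_2$ that they are dense in $\mathbb Q_\delta$. Let $q\in\mathbb Q_\delta$. If $\delta$ is a limit, then $\operatorname{supp}(q)\subset\gamma$ for some $\gamma<\delta$; take a determined $q'\le q{\restriction}\gamma$ in $\mathbb Q_\gamma$ and extend it by $\check0$ on $[\gamma,\delta)$. If $\delta=\gamma+1$, extend $q{\restriction}\gamma$ first to a condition forcing $q(\gamma)=\check\xi$ for some $\xi<\omega_1$, and then to a determined $q''\in\mathbb Q_\gamma$. As $q''\Vdash\check\xi=q(\gamma)\in\dot{\mathbb R}_\gamma$, the function $q''\cup\{(\gamma,\check\xi)\}$ is a determined condition below $q$.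

Let $q_\alpha\in\mathbb Q$ for $\alpha<\omega_2$. Passing to extensions, we may assume that each $q_\alpha$ is determined. By (F5) thin out so that the supports form a $\Delta$-system with root $R$, and fix $\delta<\omega_2$ with $R\subset\delta$. Thin out again so that $q_\alpha{\restriction}\delta$ is one fixed determined condition $d\in\mathbb Q_\delta$; this leaves $\omega_2$ indices because there are at most $\omega_1$ possibilities for $d$. Let $\alpha\ne\beta$ be two of them. The supports of $q_\alpha$ and $q_\beta$ are disjoint above $\delta$. Let $q{\restriction}\delta=d$, and for $\gamma\ge\delta$ let $q(\gamma)$ be $q_\alpha(\gamma)$ if $\gamma\in\operatorname{supp}(q_\alpha)$, $q_\beta(\gamma)$ if $\gamma\in\operatorname{supp}(q_\beta)$, and $\check0$ otherwise. We check by induction on $\gamma\ge\delta$ that $q{\restriction}\gamma$ is a condition extending $q_\alpha{\restriction}\gamma$ and $q_\beta{\restriction}\gamma$. This holds for $\gamma=\delta$ and passes to limits. For the step from $\gamma$ to $\gamma+1$, suppose $\gamma\in\operatorname{supp}(q_\alpha)$. Then $q{\restriction}\gamma\le q_\alpha{\restriction}\gamma$ forces $q(\gamma)=q_\alpha(\gamma)\in\dot{\mathbb R}_\gamma$,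 and this element is below $q_\beta(\gamma)=\check0$, the largest element. The case $\gamma\in\operatorname{supp}(q_\beta)$ is symmetric, and in the remaining case all three values are $\check0$. So $q$ is a common extension of $q_\alpha$ and $q_\beta$.
\end{proof}

\section{A topological group}\label{sec:group}

Discrete generation passes to subspaces: if $Y\subset Z$, $A\subset Y$ and $y\in Y$, then $y$ is in the closure of $A$, or of a discrete set $D\subset A$, in $Y$ exactly when it is so in $Z$. To prove Theorem~\ref{thm:group} it therefore suffices to embed a given example in a topological group that is a Lindel\"of $P$-space. The free topological group is suited to this: it is covered by continuous images of finite powers of the space, and its topology is described by a universal property that can be tested against the $G_\delta$ topology.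

We shall use one observation on products twice. If $(a,b)\in\bigcap_nO_n$ with each $O_n$ open in $A\times B$, choose open rectangles with $(a,b)\in U_n\times V_n\subset O_n$; then
\begin{equation}\label{eq:rect}
(a,b)\in\Bigl(\bigcap_nU_n\Bigr)\times\Bigl(\bigcap_nV_n\Bigr)\subset\bigcap_nO_n .
\end{equation}
So every $G_\delta$ set in $A\times B$ is a union of products of $G_\delta$ sets.

\begin{lemma}\label{lem:product}
The product of two Lindel\"of $P$-spaces $A,B$ is a Lindel\"of $P$-space.
\end{lemma}

\begin{proof}
By \eqref{eq:rect}, $G_\delta$ sets of $A\times B$ are unions of open rectangles, so $A\times B$ is a $P$-space. Let an open cover of $A\times B$ be given and fix $a\in A$. Since $B$ is Lindel\"of, $\{a\}\times B$ is covered by countably many open rectangles $U_n\times V_n$ with $a\in U_n$, each contained in a member of the cover. The set $U_a=\bigcap_nU_n$ is open, and $U_a\times B\subset\bigcup_n(U_n\times V_n)$ is covered by countably many members. Countably many of the sets $U_a$ cover $A$.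
\end{proof}

For a topological group $H$ let $H_\omega$ be the same group with the topology whose base consists of the $G_\delta$ sets of $H$.

\begin{lemma}\label{lem:Homega}
$H_\omega$ is a topological group.
\end{lemma}

\begin{proof}
The preimage of a $G_\delta$ set of $H$ under the continuous map $(g,h)\mapsto gh^{-1}$ is a $G_\delta$ set of $H\times H$. By \eqref{eq:rect} it is a union of products of $G_\delta$ sets of $H$, hence open in $H_\omega\times H_\omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:group}]
Let $Y$ be a regular Lindel\"of $P$-space that is not discretely generated. By Lemma~\ref{lem:P}(iii) it has a clopen base, so it is Tychonoff. Let $F(Y)$ be its Markov free topological group. We use its basic properties (Markov, Graev): $F(Y)$ is a Hausdorff topological group, it contains $Y$ as a closed subspace, $Y$ generates it algebraically, and every continuous map from $Y$ to a topological group extends uniquely to a continuous homomorphism on $F(Y)$. Being a Hausdorff topological group, $F(Y)$ is regular.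

\emph{$P$-space.} A $G_\delta$ set of $F(Y)$ meets $Y$ in a $G_\delta$ set of $Y$, which is open in $Y$. So the inclusion $Y\to F(Y)_\omega$ is continuous, and by Lemma~\ref{lem:Homega} it extends to a continuous homomorphism $F(Y)\to F(Y)_\omega$. This homomorphism fixes the generating set $Y$ pointwise, so it is the identity. Its continuity says that every $G_\delta$ set of $F(Y)$ is open in $F(Y)$.

\emph{Lindel\"of.} By Lemma~\ref{lem:product} and induction, $Y^n$ is Lindel\"of for every $n<\omega$. For each $n$ and each $(\varepsilon_1,\dots,\varepsilon_n)\in\{1,-1\}^n$ the map $(y_1,\dots,y_n)\mapsto y_1^{\varepsilon_1}\cdots y_n^{\varepsilon_n}$ from $Y^n$ to $F(Y)$ is continuous, so its image is Lindel\"of; for $n=0$ the image is the neutral element. Since $Y$ generates $F(Y)$, these countably many images cover $F(Y)$, and a countable union of Lindel\"of subspaces is Lindel\"of.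

\emph{Not discretely generated.} The subspace $Y$ is not discretely generated, so neither is $F(Y)$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{SS} Santi Spadaro and Paul Szeptycki, \emph{A regular non-weakly discretely generated $P$-space}, arXiv:2403.01880 (2024).
\end{thebibliography}
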